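
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Limits of minimizers in the De Giorgi approach\\ to nonlinear hyperbolic equations need not be solutions}


\begin{abstract}
For a functional $\mathcal W$ on $L^2(\mathbb R^n)$, consider the minimizers $w_\varepsilon$ of
$\int_0^\infty e^{-t/\varepsilon}\big(\frac{\varepsilon^2}{2}\|u''\|_{L^2}^2+\mathcal W(u)\big)\,dt$ with prescribed $u(0)$ and $u'(0)$. Under general assumptions on $\mathcal W$ they converge, along subsequences $\varepsilon_i\downarrow0$, to functions $w$ satisfying an energy inequality, and one expects $w''=-\nabla\mathcal W(w)$. We show that these assumptions do not imply the equation. There is a bounded, weakly continuous, globally Lipschitz functional $\mathcal W$, differentiable everywhere on $L^2$, for which a single pair of initial data produces uncountably many limits, none of which solves the equation. In the opposite direction, the equation does hold for every limit as soon as $\nabla\mathcal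 W$ is continuous, in a weak sense, along weakly convergent sequences on which $\mathcal W$ is bounded.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}
Write $L^2=L^2(\mathbb R^n)$, $C_0^\infty=C_0^\infty(\mathbb R^n)$, with $n\ge1$ arbitrary. The norm and scalar product of $L^2$ are denoted by $|\cdot|$ and $(\cdot,\cdot)$, and $'$ is the derivative in time (on a Banach space $\mathrm W$, $\mathrm W'$ is the dual, and $\langle\cdot,\cdot\rangle$ is the pairing of $\mathrm W'$ with $\mathrm W$).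

\medskip\noindent
\textbf{Assumption (H).} The functional $\mathcal W:L^2\to[0,\infty]$ satisfies the following.
\begin{itemize}
\item It is weakly lower semicontinuous: $\mathcal W(v)\le\liminf_k\mathcal W(v_k)$ whenever $v_k\rightharpoonup v$ in $L^2$.
\item The set $\mathrm W=\{v\in L^2:\mathcal W(v)<\infty\}$ is a Banach space with dense embeddings $C_0^\infty\hookrightarrow\mathrm W\hookrightarrow L^2$.
\item $\mathcal W$ is G\^ateaux differentiable on $\mathrm W$, and its derivative $\nabla\mathcal W:\mathrm W\to\mathrm W'$ satisfies, for some $C\ge0$ and $\theta\in(0,1)$,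
\begin{equation}\label{eq:growth}
\|\nabla\mathcal W(v)\|_{\mathrm W'}\le C\big(1+\mathcal W(v)^\theta\big)\qquad(v\in\mathrm W).
\end{equation}
\end{itemize}

Given $w_0,w_1\in\mathrm W$ and $\varepsilon\in(0,1)$, consider
\[
F_\varepsilon(u)=\int_0^\infty e^{-t/\varepsilon}\Big(\frac{\varepsilon^2}{2}|u''(t)|^2+\mathcal W(u(t))\Big)\,dt
\]
on all $u\in H^2_{loc}([0,\infty);L^2)$ with $u(0)=w_0$ and $u'(0)=w_1$. The following theorem of Serra and Tilli is the starting point.

\medskip\noindent
\textbf{Theorem A (Serra and Tilli).} \emph{Under (H), $F_\varepsilon$ has a minimizer $w_\varepsilon$ in this class. Every sequence $w_{\varepsilon_i}$ with $\varepsilon_i\downarrow0$ has a subsequence converging weakly in $H^1((0,T);L^2)$, for every $T>0$, to a function $w\in H^1_{loc}([0,\infty);L^2)$ with $w'\in L^\infty(\mathbb R^+;L^2)$ and $w''\in L^\infty(\mathbb R^+;\mathrm W')$, which satisfies the same initial conditions and, for a.e.\ $t>0$, the energy inequality $\mathcal E(t)\le\mathcal E(0)$, where}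
\[
\mathcal E(t)=\tfrac12|w'(t)|^2+\mathcal W(w(t)),\qquad \mathcal E(0)=\tfrac12|w_1|^2+\mathcal W(w_0).
\]

\medskip
We call every $w$ obtained in this way a \emph{limit function}; by the energy inequality $w(t)\in\mathrm W$ for a.e.\ $t$. The question, posed in \cite{Tentarelli}, is whether under (H) alone every limit function satisfies
\begin{equation}\label{eq:wave}
w''=-\nabla\mathcal W(w)
\end{equation}
in the sense of distributions, that is, whether
\begin{equation}\label{eq:weak}
\int_0^\infty (w,\varphi'')\,dt=-\int_0^\infty\langle\nabla\mathcal W(w(t)),\varphi(t)\rangle\,dt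
\qquad\text{for all }\varphi\in C_0^\infty((0,\infty)\times\mathbb R^n).
\end{equation}

\subsection{Why one expects the equation}
Formally the Euler--Lagrange equation of $F_\varepsilon$, multiplied by $e^{t/\varepsilon}$, is
\[
\varepsilon^2w_\varepsilon''''-2\varepsilon w_\varepsilon'''+w_\varepsilon''=-\nabla\mathcal W(w_\varepsilon),
\]
and \eqref{eq:wave} is what remains for $\varepsilon=0$. The left-hand side is linear, so along a weakly convergent subsequence it tends to $w''$ in the sense of distributions, and then so does $-\nabla\mathcal W(w_\varepsilon)$. The question is whether this limit is $-\nabla\mathcal W(w)$. It is known that the answer is yes for every limit function when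
\begin{equation}\label{eq:class}
\mathcal W(v)=\frac12\|v\|_{\dot H^m}^2+\sum_{0\le k<m}\frac{\mu_k}{p_k}\int_{\mathbb R^n}|\nabla^kv|^{p_k}\,dx,\qquad m>0,\ \mu_k\ge0,\ p_k>1 .
\end{equation}
In general, though, (H) controls only the size of $\nabla\mathcal W$ and not its continuity. This gap is real.

\subsection{Results}

\begin{theorem}\label{thm:neg}
There are $\mathcal W:L^2\to[\frac12,\frac32]$, data $w_0=0$, $w_1=e_0\in C_0^\infty$ with $|e_0|=1$, and a sequence $\varepsilon_k\downarrow0$ such that the following hold.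
\begin{enumerate}
\item $\mathcal W$ is sequentially weakly continuous on $L^2$, G\^ateaux differentiable on $L^2$, and $\sup_{v\in L^2}|\nabla\mathcal W(v)|<\infty$. Hence $\mathcal W$ is globally Lipschitz, and (H) holds with $\mathrm W=L^2$ and any $\theta\in(0,1)$.
\item There is a family $\{w^\lambda\}_{\lambda\in[1,2]}$ of pairwise different curves $w^\lambda\in C^\infty([0,\infty);L^2)$ with $w^\lambda(0)=w_0$, $(w^\lambda)'(0)=w_1$, $|(w^\lambda)'|\equiv1$ and $\mathcal W(w^\lambda)\equiv1$ (so $\mathcal E(t)=\mathcal E(0)$), such that $\nabla\mathcal W(w^\lambda(t))=0$ for all $t\ge0$, but $(w^\lambda)''\not\equiv0$. Thus $w^\lambda$ does not satisfy \eqref{eq:wave} in the sense of distributions.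
\item For every $\lambda\in[1,2]$ there is a subsequence of $(\varepsilon_k)$ along which, for any choice of minimizers $w_{\varepsilon_k}$ of $F_{\varepsilon_k}$, $w_{\varepsilon_k}\to w^\lambda$ strongly in $C([0,T];L^2)$ for all $T$. Consequently $w^\lambda$ is a limit function. Moreover, every limit along a subsequence of $(\varepsilon_k)$ is one of the $w^\lambda$.
\end{enumerate}
\end{theorem}

So the answer to the question is no, although here $\mathcal W$ is bounded and weakly continuous, and energy is even conserved.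

\begin{theorem}\label{thm:pos}
Assume (H) and
\begin{itemize}
\item[\textup{(C)}] if $v_k\rightharpoonup v$ in $L^2$ and $\sup_k\mathcal W(v_k)<\infty$, then $\langle\nabla\mathcal W(v_k),\eta\rangle\to\langle\nabla\mathcal W(v),\eta\rangle$ for all $\eta\in C_0^\infty$.
\end{itemize}
Then every limit function satisfies \eqref{eq:wave} in the sense of distributions.
\end{theorem}

In (C), $\mathcal W(v)<\infty$ by lower semicontinuity, so $\nabla\mathcal W(v)$ is defined. In the example of Theorem~\ref{thm:neg}, (C) fails even along sequences $v_k\to v$ that converge strongly with $\mathcal W(v_k)\to\mathcal W(v)$ (Remark~\ref{rem:Cfails}). Theorem~\ref{thm:pos} covers the class \eqref{eq:class} (Remark~\ref{rem:class}).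

Section~\ref{sec:idea} explains the mechanism on its smallest instances and fixes the profile functions. Section~\ref{sec:constr} constructs $\mathcal W$, Section~\ref{sec:lemma} shows that minimizers follow orbits when the potential is smooth, and Section~\ref{sec:concl} combines the two. Section~\ref{sec:pos} proves Theorem~\ref{thm:pos}.

\section{The mechanism}\label{sec:idea}

\subsection{A force that disappears in the limit}
Fix once and for all $\rho\in C_0^\infty((-1,1))$ with $|\rho|\le1$ and $\rho(s)=s$ near $0$. The function $\delta\rho(x/\delta)$ has height at most $\delta$ and slope $1$ at $0$. Call it a \emph{ripple} of width $\delta$. On the line, put ripples at $x_k=2^{-k}$ with widths $\delta_k=8^{-k}$: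
\[
r(x)=\sum_{k\ge1}\delta_k\,\rho\Big(\frac{x-x_k}{\delta_k}\Big).
\]
The intervals $[x_k-\delta_k,x_k+\delta_k]$ are disjoint because $x_k-x_{k+1}=2^{-k-1}\ge2\cdot8^{-k}>\delta_k+\delta_{k+1}$. So $r$ is smooth away from $0$, has bounded derivative there, and $r'(x_k)=1$. At $0$, however, if $r(x)\ne0$ then $|x-x_k|<\delta_k$ for some $k$, so $x\ge x_k/2$ and $|r(x)|\le\delta_k=x_k^3\le8x^3$; hence $r'(0)=0$. The potential $1-r$, whose derivative is bounded, exerts the force $1$ at each $x_k$ and the force $0$ at their limit.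

A particle would leave $x_k$ at once. To make the lost force act for a positive time, the ripple has to be laid out along a whole trajectory.

\subsection{One ripple bends one orbit}\label{sec:profile}
Work in the plane with coordinates $(y,\xi)$. Let $b\in C^\infty(\mathbb R)$ with $b>0$ on $(0,1)$ and $b=0$ elsewhere, and let $f\in C^\infty(\mathbb R)$ be the function with $f=0$ on $(-\infty,0]$ and $f''=b$. Then $f$ is nondecreasing and convex, $f>0$ and $f'>0$ on $(0,\infty)$, and $L:=\sup f'=\int b<\infty$. For $\lambda\in[1,2]$ we want a particle that arrives along the axis $\xi=0$ with unit speed and then follows the graph $\xi=\lambda f(y)$, still with unit speed. Its position is $(Y_\lambda,X_\lambda)$, where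
\[
Y_\lambda'=\big(1+\lambda^2f'(Y_\lambda)^2\big)^{-1/2},\quad Y_\lambda(0)=0,\qquad X_\lambda=\lambda f(Y_\lambda).
\]
The right-hand side of the differential equation is a smooth bounded function of $Y_\lambda$ with bounded derivative, so $Y_\lambda$ exists and is smooth on $\mathbb R$, and $(t,\lambda)\mapsto Y_\lambda(t)$ is continuous. We have $Y_\lambda(t)=t$, $X_\lambda(t)=0$ for $t\le0$, and $0<(1+4L^2)^{-1/2}\le Y_\lambda'\le1$, so $Y_\lambda$ increases to $\infty$. Since $X_\lambda'=\lambda f'(Y_\lambda)Y_\lambda'$, indeed $Y_\lambda'^2+X_\lambda'^2=1$. To compute the acceleration put $p=\lambda f'(Y_\lambda)$, so that $Y_\lambda'=(1+p^2)^{-1/2}$ and $p'=\lambda b(Y_\lambda)(1+p^2)^{-1/2}$. Then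
\[
Y_\lambda''=-\frac{p\,p'}{(1+p^2)^{3/2}}=-\frac{p\,\lambda b(Y_\lambda)}{(1+p^2)^2},\qquad
X_\lambda''=p'Y_\lambda'+pY_\lambda''=\frac{\lambda b(Y_\lambda)}{1+p^2}-\frac{p^2\lambda b(Y_\lambda)}{(1+p^2)^2}=\frac{\lambda b(Y_\lambda)}{(1+p^2)^2}.
\]
With the smooth function $a_\lambda:=\lambda b\,(1+\lambda^2f'^2)^{-2}$, positive on $(0,1)$ and zero elsewhere, this reads
\begin{equation}\label{eq:accel}
Y_\lambda''=-\lambda f'(Y_\lambda)\,a_\lambda(Y_\lambda),\qquad X_\lambda''=a_\lambda(Y_\lambda).
\end{equation}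
The acceleration is $a_\lambda(y)$ times $(-\lambda f'(y),1)$, a normal vector of the graph, as it must be for unit speed.

Which potential produces this motion? For any $\delta>0$ take
\[
V(y,\xi)=1-\delta\,a_\lambda(y)\,\rho\Big(\frac{\xi-\lambda f(y)}{\delta}\Big).
\]
On the graph the argument of $\rho$ is $0$. Since $\rho(0)=0$ and $\rho'(0)=1$, we get there $V=1$ and $-\nabla V=a_\lambda(y)\,(-\lambda f'(y),1)$. So $(Y_\lambda,X_\lambda)$ is an exact orbit of $V$, \emph{for every width} $\delta$. A potential within $\delta\sup a_\lambda$ of a constant bends the orbit by an amount that does not depend on $\delta$.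

\subsection{What has to be arranged}
We shall add countably many such ripples. The $k$-th is supported in a thin tube around the bent part of an orbit $\gamma_k$, and $\gamma_k$ converges to a bent curve $w$. If the width of the $k$-th tube is much smaller than its distance from $w$, then the force vanishes on $w$, as it does at $x=0$ in the one-dimensional example. If minimizers $w_{\varepsilon_k}$ follow $\gamma_k$, their limit is $w$, which is bent but feels no force. Three points need care.

\emph{Equal initial data.} All $\gamma_k$ and $w$ start at $0$ with velocity $e_0$, so they are not separated near $t=0$. But no ripple is needed where an orbit is straight. We delay the bend of $\gamma_k$ until $y=t_k$, with $t_k\downarrow0$. The $k$-th ripple starts at $y=t_k$, where $w$ has already left the axis.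

\emph{Many limits.} To obtain all graphs $\lambda f$, $\lambda\in[1,2]$, as limits, we use slopes $\lambda_k$ dense in $[1,2]$. The limiting graphs fill a region of the plane in which the force has to vanish, and delayed orbits in the same plane would in general enter this region. We therefore rotate the plane of $\gamma_k$ by a small angle into a third dimension.

\emph{Minimizers.} They must follow $\gamma_k$ although \emph{all} ripples are present. The parameters are chosen in the order $\delta_1,\varepsilon_1,\delta_2,\varepsilon_2,\dots$. Once the first $k$ ripples are fixed, the potential they produce is smooth, and for small $\varepsilon_k$ the minimizer belonging to this potential is close to its orbit $\gamma_k$ (Section~\ref{sec:lemma}). All later ripples are then made so small in supremum norm that they hardly affect the minimization with $\varepsilon_k$.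

\section{The potential}\label{sec:constr}

\subsection{Delayed and rotated orbits}
Let $e_0,e_1,e_2\in C_0^\infty$ be orthonormal in $L^2$ (for instance normalized bumps with disjoint supports), $E$ their span, and $P$ the orthogonal projection of $L^2$ onto $E$. All functions of $v\in L^2$ constructed below depend only on $Pv$, so this is calculus in $\mathbb R^3$, and gradients lie in $E$.

Put $t_k=2^{-k}$ for $k\ge1$ and $t_\infty=0$. The number $t_k$ serves both as delay and as angle: for $k\in\{1,2,\dots,\infty\}$ let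
\[
u_k=\cos t_k\,e_1+\sin t_k\,e_2,\qquad u_k^\perp=-\sin t_k\,e_1+\cos t_k\,e_2,\qquad\text{so that } u_\infty=e_1 .
\]
Fix a sequence $(\lambda_k)_{k\ge1}$ dense in $[1,2]$ and, for $1\le k<\infty$, put $f_k(y)=\lambda_kf(y-t_k)$, $a_k(y)=a_{\lambda_k}(y-t_k)$. For $t\ge0$ let
\[
\gamma_k(t)=\big[t_k+Y_{\lambda_k}(t-t_k)\big]e_0+X_{\lambda_k}(t-t_k)\,u_k,\qquad
w^\lambda(t)=Y_\lambda(t)\,e_0+X_\lambda(t)\,e_1 .
\]
Because $Y_\lambda(t)=t$ and $X_\lambda(t)=0$ for $t\le0$, all these curves start at $0$ with velocity $e_0$, and they have unit speed; see Figure~\ref{fig:tubes}. If $y=(\gamma_k(t),e_0)$, then $y-t_k=Y_{\lambda_k}(t-t_k)$, so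
\begin{equation}\label{eq:gammak}
\gamma_k=y\,e_0+f_k(y)\,u_k,\qquad \gamma_k''=a_k(y)\big(u_k-f_k'(y)e_0\big)
\end{equation}
by \eqref{eq:accel}. The $w^\lambda$ are pairwise different, since $w^\lambda$ traces the graph of $\lambda f$ over $y\ge0$. The limiting curves lie in the set
\[
\Gamma=\big\{v\in L^2:\ Pv=y\,e_0+\lambda f(y)\,e_1\ \text{ for some } y\ge0,\ \lambda\in[1,2]\big\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->] (-0.5,0)--(5.6,0) node[right] {$e_0$};
\draw[->] (0,-0.3)--(0,3.4) node[above] {$e_1$};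
\draw[gray!50,line width=5pt] plot[domain=2:5,samples=40] (\x,{0.15*(\x-2)*(\x-2)});
\draw[gray!50,line width=2.4pt] plot[domain=1:4.8,samples=40] (\x,{0.15*(\x-1)*(\x-1)});
\draw plot[domain=2:5.2,samples=40] (\x,{0.15*(\x-2)*(\x-2)});
\draw plot[domain=1:5.0,samples=40] (\x,{0.15*(\x-1)*(\x-1)});
\draw[thick,dashed] plot[domain=0:4.5,samples=40] (\x,{0.15*\x*\x});
\node at (3.6,2.6) {$w$};
\node[right] at (5.05,2.45) {$\gamma_2$};
\node[right] at (5.25,1.5) {$\gamma_1$};
\draw (2,0.06)--(2,-0.06) node[below] {$t_1$};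
\draw (1,0.06)--(1,-0.06) node[below] {$t_2$};
\end{tikzpicture}
\caption{Schematic picture for equal slopes $\lambda_k=\lambda$, not to scale. Orbits $\gamma_1,\gamma_2$ (solid) leave the axis at $t_1>t_2$ and approach the limit curve $w=w^\lambda$ (dashed). The shaded tubes carry the ripples that bend them. Their widths shrink much faster than their distances from $w$. In the construction, $\gamma_k$ is moreover rotated out of the page by the angle $t_k$.}
\label{fig:tubes}
\end{figure}

\subsection{Ripples along the orbits}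
Let $\zeta\in C_0^\infty((-1,1))$ with $0\le\zeta\le1$ and $\zeta(0)=1$. For $\delta_k\in(0,1]$, $v\in L^2$ and $y=(v,e_0)$ define
\[
R_k(v)=\delta_k\,a_k(y)\,\rho\Big(\frac{(v,u_k)-f_k(y)}{\delta_k}\Big)\,\zeta\Big(\frac{(v,u_k^\perp)}{\delta_k}\Big).
\]
This is the ripple of Section~\ref{sec:profile}, cut off in the third direction. It vanishes off the tube
\[
S_k=\big\{v\in L^2:\ t_k\le y\le t_k+1,\ \ |(v,u_k)-f_k(y)|\le\delta_k,\ \ |(v,u_k^\perp)|\le\delta_k\big\}.
\]
Since $S_k$ is closed, $\nabla R_k$ vanishes off $S_k$ too. As $S_k\cap E$ is compact, $R_k=r_k\circ P$ with $r_k\in C_0^\infty(E)$. By definition of $S_k$,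
\begin{equation}\label{eq:tube}
v\in S_k\ \Rightarrow\ |(v,u_k^\perp)|\le\delta_k\quad\text{and}\quad |Pv-ye_0-f_k(y)u_k|\le2\delta_k .
\end{equation}
In the orthonormal basis $e_0,u_k,u_k^\perp$ of $E$ the gradient of $R_k$ has the components
\begin{equation}\label{eq:gradR}
\delta_ka_k'\rho\,\zeta-a_k\rho'f_k'\zeta,\qquad a_k\rho'\zeta,\qquad a_k\rho\,\zeta' .
\end{equation}
The functions $a_\lambda$, $a_\lambda'$ are bounded uniformly in $\lambda\in[1,2]$, and $|f_k'|\le2L$. Hence there is $C_1\ge1$, independent of $k$ and of the choice of $\delta_k\le1$, with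
\begin{equation}\label{eq:C1}
|R_k|\le C_1\delta_k,\qquad |\nabla R_k|\le C_1 .
\end{equation}
The height is of order $\delta_k$, the slope of order $1$.

\subsection{Separation}
Let $m_k=f(t_k/2)\sin(t_k/2)>0$. From now on the widths satisfy
\begin{equation}\label{eq:delta}
0<\delta_k\le2^{-k}\min\Big\{\frac{m_k}{4(1+2L)},\ \frac1{2C_1}\Big\},\qquad \delta_{k+1}\le\delta_k .
\end{equation}
In particular $m_k\ge8\delta_k$. Everything about the position of the tubes follows from one observation: if $j\in\{k+1,k+2,\dots,\infty\}$ and $r\ge f(t_k/2)$, then $t_k-t_j\in[t_k/2,t_k]$, so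
\begin{equation}\label{eq:sep}
|(ru_j,u_k^\perp)|=r\sin(t_k-t_j)\ge m_k,
\end{equation}
whereas $|(v,u_k^\perp)|\le\delta_k$ on $S_k$. Points that have left the axis far enough in a direction $u_j$ with $j>k$ are far from $S_k$.

\begin{lemma}\label{lem:sep}
Assume \eqref{eq:delta}.
\begin{enumerate}
\item[(i)] The tubes $S_k$ are pairwise disjoint.
\item[(ii)] $\gamma_k(t)\notin S_j$ for all $t\ge0$ and $j<k$.
\item[(iii)] $|v-v'|\ge2^k\delta_k$ for all $v\in\Gamma$ and $v'\in S_k$.
\item[(iv)] If $v_i\in S_{k_i}$, $k_i\to\infty$ and $v_i\to v$ in $L^2$, then $v\in\Gamma$.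
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $j>k$ and $v\in S_j\cap S_k$, $y=(v,e_0)$. Then $y\ge t_k$, so $f_j(y)\ge f(t_k-t_j)\ge f(t_k/2)$, and \eqref{eq:sep} with $r=f_j(y)$ and \eqref{eq:tube} for $S_j$ give $|(v,u_k^\perp)|\ge m_k-2\delta_j\ge m_k-2\delta_k$. Since $v\in S_k$, $m_k\le3\delta_k$. This contradicts $m_k\ge8\delta_k$.

(ii) Let $y=(\gamma_k(t),e_0)$. If $y<t_j$, then $\gamma_k(t)\notin S_j$. If $y\ge t_j$, then $f_k(y)\ge f(t_j-t_k)\ge f(t_j/2)$. By \eqref{eq:gammak} and \eqref{eq:sep}, with $(j,k)$ in the roles of $(k,j)$, $|(\gamma_k(t),u_j^\perp)|\ge m_j>\delta_j$.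

(iii) Let $Pv=ye_0+\lambda f(y)e_1$ and $y'=(v',e_0)\ge t_k$. Then $\lambda f(y')\ge f(t_k/2)$, and \eqref{eq:sep} with $j=\infty$ gives
\[
m_k-\delta_k\le|(v'-\lambda f(y')e_1,\,u_k^\perp)|\le|(v'-v,u_k^\perp)|+\lambda|f(y)-f(y')|\le(1+2L)|v-v'|,
\]
where we used $(v,u_k^\perp)=\lambda f(y)(e_1,u_k^\perp)$ and $|y-y'|\le|v-v'|$. Now $m_k-\delta_k\ge m_k/2\ge2^{k+1}(1+2L)\delta_k$ by \eqref{eq:delta}.

(iv) Let $y_i=(v_i,e_0)\ge t_{k_i}$ and $y=(v,e_0)=\lim y_i\ge0$. Passing to a subsequence, $\lambda_{k_i}\to\lambda\in[1,2]$. By \eqref{eq:tube}, $Pv_i-y_ie_0-\lambda_{k_i}f(y_i-t_{k_i})u_{k_i}\to0$, so $Pv=ye_0+\lambda f(y)e_1$.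
\end{proof}

\begin{remark}\label{rem:plane}
If only one limit is wanted, the plane suffices and no rotation is needed. Let $\lambda_k=1$ for all $k$, take $u_k=e_1$, drop the factor $\zeta$, and restrict $\Gamma$ to $\lambda=1$. Since $f$ is convex with $f(0)=0$, it is superadditive on $[0,\infty)$, so $f(y-t_j)-f(y-t_k)\ge f(t_k-t_j)\ge f(t_k/2)$ for $y\ge t_k$ and $k<j\le\infty$. This replaces \eqref{eq:sep}, with $(\cdot,e_1)-f_k(y)$ in the role of $(\cdot,u_k^\perp)$ and $f(t_k/2)$ in the role of $m_k$. We do not use this.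
\end{remark}

\subsection{Definition and properties of $\mathcal W$}
Define
\[
\mathcal W=1-\sum_{k\ge1}R_k,\qquad V_k=1-\sum_{j\le k}R_j .
\]
By \eqref{eq:C1} and \eqref{eq:delta}, $\sum_k|R_k|\le\sum_k2^{-k-1}=\frac12$, so $\mathcal W$ and $V_k$ take values in $[\frac12,\frac32]$.

\begin{proposition}\label{prop:W}
Assume \eqref{eq:delta}.
\begin{enumerate}
\item[(i)] $\mathcal W$ is sequentially weakly continuous on $L^2$.
\item[(ii)] $\mathcal W$ is G\^ateaux differentiable on $L^2$ with $|\nabla\mathcal W|\le C_1$. If $v\in\Gamma$, then $\mathcal W(v)=1$ and $\nabla\mathcal W(v)=0$.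
\item[(iii)] $V_k\in C^\infty(L^2)$, $|\nabla V_k|\le C_1$, $\nabla V_k$ is Lipschitz, and $\gamma_k''=-\nabla V_k(\gamma_k)$ on $[0,\infty)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $v_i\rightharpoonup v$, then $Pv_i\to Pv$ because $E$ is finite-dimensional, so $R_k(v_i)\to R_k(v)$ for each $k$. The series converges uniformly.

(ii) Let $v\notin\Gamma$. Some ball around $v$ meets only finitely many $S_k$, since otherwise there would be $v_i\to v$ with $v_i\in S_{k_i}$, $k_i\to\infty$, contradicting Lemma~\ref{lem:sep}(iv). In this ball $\mathcal W$ is $1$ minus a finite sum of smooth functions. By Lemma~\ref{lem:sep}(i) at most one $\nabla R_k(v)$ is nonzero, so $|\nabla\mathcal W(v)|\le C_1$.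

Let $v\in\Gamma$. By Lemma~\ref{lem:sep}(iii), $v$ lies in no $S_k$, so $\mathcal W(v)=1$. Let $x\in L^2$. If $R_k(v+x)=0$ for all $k$, then $\mathcal W(v+x)=\mathcal W(v)$. Otherwise $R_k(v+x)\ne0$ for some $k$. Then $v+x\in S_k$, so by Lemma~\ref{lem:sep}(i) there is only one such $k$, and $|x|\ge2^k\delta_k$ by Lemma~\ref{lem:sep}(iii). Hence
\[
|\mathcal W(v+x)-\mathcal W(v)|=|R_k(v+x)|\le C_1\delta_k\le C_12^{-k}|x| .
\]
Given $N$, if $|x|<\min_{k\le N}2^k\delta_k$, this can occur only for $k>N$, so $|\mathcal W(v+x)-\mathcal W(v)|\le C_12^{-N}|x|$. As $N$ is arbitrary, $\mathcal W$ is differentiable at $v$ with derivative $0$.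

(iii) Smoothness and the Lipschitz property hold because $R_j=r_j\circ P$ with $r_j\in C_0^\infty(E)$, and the bound follows from \eqref{eq:C1} and disjointness. On $\gamma_k$ we have $(v,u_k)=f_k(y)$ and $(v,u_k^\perp)=0$ by \eqref{eq:gammak}. Since $\rho(0)=0$, $\rho'(0)=\zeta(0)=1$, formula \eqref{eq:gradR} gives $\nabla R_k(\gamma_k)=a_k(y)(u_k-f_k'(y)e_0)=\gamma_k''$. For $j<k$, $\nabla R_j(\gamma_k)=0$ by Lemma~\ref{lem:sep}(ii). So $-\nabla V_k(\gamma_k)=\gamma_k''$.
\end{proof}

The estimate in the proof of (ii) is uniform in the direction of $x$, so $\mathcal W$ is even Fr\'echet differentiable at every point. What it lacks is continuity of the gradient at the points $w^\lambda(t)$ with $0<Y_\lambda(t)<1$, where $w^\lambda$ is bent (see Remark~\ref{rem:Cfails}).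

\section{Minimizers follow the orbits of a smooth potential}\label{sec:lemma}

The following weighted inequality is used here and in Section~\ref{sec:pos}.

\begin{lemma}\label{lem:hardy}
Let $\varepsilon>0$ and let $g:[0,\infty)\to L^2$ be locally absolutely continuous with $g'\in L^2_{loc}$ and $g(0)=0$. Then $\int_0^\infty e^{-t/\varepsilon}|g|^2dt\le4\varepsilon^2\int_0^\infty e^{-t/\varepsilon}|g'|^2dt$.
\end{lemma}

\begin{proof}
Integrating $\frac{d}{dt}\big(e^{-t/\varepsilon}|g|^2\big)$ over $(0,T)$,
\[
e^{-T/\varepsilon}|g(T)|^2+\varepsilon^{-1}\int_0^Te^{-t/\varepsilon}|g|^2=2\int_0^Te^{-t/\varepsilon}(g,g')\le2\Big(\int_0^Te^{-t/\varepsilon}|g|^2\Big)^{1/2}\Big(\int_0^Te^{-t/\varepsilon}|g'|^2\Big)^{1/2}.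
\]
Drop the first term, divide, square, and let $T\to\infty$.
\end{proof}

Let $\mathcal A=\{u\in H^2_{loc}([0,\infty);L^2):u(0)=0,\ u'(0)=e_0\}$ and
\[
F^V_\varepsilon(u)=\int_0^\infty e^{-t/\varepsilon}\Big(\frac{\varepsilon^2}2|u''|^2+V(u)\Big)\,dt .
\]
If $\nabla V$ is Lipschitz, the possible nonconvexity of $V$ is dominated, for small $\varepsilon$, by the quadratic term. This yields a unique minimizer and a quantitative stability estimate, part (i) below, which will make the effect of later ripples negligible. Part (ii) says that the minimizer is near the orbit. Its proof rests on the fact that the Euler--Lagrange equation expresses $\bar u''(s)$ as an average of $-\nabla V(\bar u)$ over times slightly later than $s$.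

\begin{lemma}\label{lem:lip}
Let $V\in C^1(L^2)$, $V\ge0$, $|\nabla V|\le C_1$, let $\nabla V$ be Lipschitz with constant $\Lambda$, and let $\varepsilon\in(0,1]$ satisfy $32\varepsilon^2\Lambda\le1$.
\begin{enumerate}
\item[(i)] $F^V_\varepsilon$ has a unique minimizer $\bar u$ in $\mathcal A$, and for all $u\in\mathcal A$ with $F^V_\varepsilon(u)<\infty$,
\[
F^V_\varepsilon(u)-F^V_\varepsilon(\bar u)\ge\frac{\varepsilon^2}4\int_0^\infty e^{-t/\varepsilon}|u''-\bar u''|^2\,dt .
\]
Moreover $|\bar u'(t)|\le1+C_1t$.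
\item[(ii)] If $\gamma\in C^2([0,\infty);L^2)$, $\gamma''=-\nabla V(\gamma)$, $\gamma(0)=0$, $\gamma'(0)=e_0$, then for every $T>0$ we have $|\bar u-\gamma|\le C\varepsilon$ on $[0,T]$ with $C=C(C_1,\Lambda,T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal X$ be the Hilbert space of all $h\in H^2_{loc}([0,\infty);L^2)$ with $h(0)=h'(0)=0$ and $\|h\|^2=\int_0^\infty e^{-t/\varepsilon}|h''|^2dt<\infty$. Lemma~\ref{lem:hardy}, applied to $h$ and to $h'$, gives
\begin{equation}\label{eq:poinc}
\int_0^\infty e^{-t/\varepsilon}|h|^2\,dt\le16\varepsilon^4\|h\|^2\qquad(h\in\mathcal X).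
\end{equation}
Since $0\le V(v)\le V(0)+C_1|v|$, the functional $F:=F^V_\varepsilon$ is finite on $\mathcal A$ exactly on $te_0+\mathcal X$. For $u\in te_0+\mathcal X$ and $h\in\mathcal X$ put
\[
\ell_u(h)=\int_0^\infty e^{-t/\varepsilon}\big(\varepsilon^2(u'',h'')+(\nabla V(u),h)\big)\,dt .
\]
By \eqref{eq:poinc} and $|\nabla V|\le C_1$, $\ell_u$ is a bounded linear functional on $\mathcal X$. The Lipschitz bound gives $|V(u+h)-V(u)-(\nabla V(u),h)|\le\frac\Lambda2|h|^2$, so by \eqref{eq:poinc}, with $8\Lambda\varepsilon^4\le\frac{\varepsilon^2}4$,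
\[
F(u+h)-F(u)-\ell_u(h)\ge\Big(\frac{\varepsilon^2}2-8\Lambda\varepsilon^4\Big)\|h\|^2\ge\frac{\varepsilon^2}4\|h\|^2,\qquad
|F(u+h)-F(u)-\ell_u(h)|\le\varepsilon^2\|h\|^2 .
\]
The second bound shows that $F$ is Fr\'echet differentiable and continuous on $te_0+\mathcal X$; the first, valid at every $u$, shows that it is strictly convex and coercive. Hence $F$ has a unique minimizer $\bar u$, and $\ell_{\bar u}=0$. The first bound at $u=\bar u$ is the inequality in (i).

Next take $h(t)=\int_0^t(t-s)\eta(s)\,ds$, where $\eta\in L^\infty((0,\infty);L^2)$ is compactly supported in $[0,\infty)$. Then $h\in\mathcal X$, $h''=\eta$, and exchanging the order of integration and substituting $t=s+r$,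
\[
0=\ell_{\bar u}(h)=\int_0^\infty e^{-s/\varepsilon}\Big(\eta(s),\ \varepsilon^2\bar u''(s)+\int_0^\infty re^{-r/\varepsilon}\,\nabla V(\bar u(s+r))\,dr\Big)\,ds .
\]
As $\eta$ is arbitrary,
\begin{equation}\label{eq:average}
\bar u''(s)=-\int_0^\infty\varepsilon^{-2}re^{-r/\varepsilon}\,\nabla V(\bar u(s+r))\,dr
\end{equation}
for a.e.\ $s$. The right-hand side is continuous in $s$, so $\bar u\in C^2$ and \eqref{eq:average} holds for all $s\ge0$.

The kernel $\varepsilon^{-2}re^{-r/\varepsilon}$ is a probability density on $(0,\infty)$ with first and second moments $2\varepsilon$ and $6\varepsilon^2$. Hence $|\bar u''|\le C_1$ and $|\bar u'(s)|\le1+C_1s$, which completes (i). This gives $|\bar u(s+r)-\bar u(s)|\le r(1+C_1(s+r))$, and for $s\le T$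
\[
|\bar u''(s)+\nabla V(\bar u(s))|\le\Lambda\int_0^\infty\varepsilon^{-2}re^{-r/\varepsilon}\,r\big(1+C_1(s+r)\big)\,dr\le\kappa\varepsilon,\qquad \kappa=\Lambda(2+2C_1T+6C_1).
\]
For $d=\bar u-\gamma$ we have $|d''|\le\kappa\varepsilon+\Lambda|d|$ on $[0,T]$ and $d(0)=d'(0)=0$. From $d(t)=\int_0^t(t-s)d''(s)\,ds$ we obtain $|d(t)|\le\frac12\kappa\varepsilon T^2+\Lambda T\int_0^t|d|$. Gronwall's inequality yields $|d|\le\frac12\kappa T^2e^{\Lambda T^2}\varepsilon$ on $[0,T]$.
\end{proof}

How small $\varepsilon$ has to be depends on $\Lambda$. For the potentials $V_k$ this constant depends on $\delta_1,\dots,\delta_k$ and cannot be bounded uniformly in $k$: since $V_k\to\mathcal W$ uniformly, a uniform bound would make $\nabla\mathcal W$ continuous, which it is not. This is why $\varepsilon_k$ is chosen after $\delta_k$.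

\section{Choice of the parameters and proof of Theorem~\ref{thm:neg}}\label{sec:concl}

\subsection{The choice}
Choose recursively $\delta_1,\varepsilon_1,\delta_2,\varepsilon_2,\dots$, beginning with any $\delta_1$ allowed by \eqref{eq:delta}. Suppose $\delta_1,\dots,\delta_k$ are chosen. They determine $V_k$. Let $\Lambda_k$ be a Lipschitz constant of $\nabla V_k$. By Proposition~\ref{prop:W}(iii) and Lemma~\ref{lem:lip}(ii) with $\gamma=\gamma_k$ and $T=k$, we can choose $\varepsilon_k\in(0,2^{-k}]$ with $32\varepsilon_k^2\Lambda_k\le1$ and $\varepsilon_k<\varepsilon_{k-1}$ (if $k\ge2$) such that the minimizer $\bar u_k$ of $F^{V_k}_{\varepsilon_k}$ satisfies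
\begin{equation}\label{eq:barclose}
|\bar u_k-\gamma_k|\le\frac1k\quad\text{on }[0,k].
\end{equation}
Put
\[
\kappa_k=\tfrac14\,\varepsilon_k^2\,e^{-k/\varepsilon_k}\,k^{-5};
\]
the exponential compensates the weight $e^{-t/\varepsilon_k}$ up to time $k$. Then choose $\delta_{k+1}$ satisfying \eqref{eq:delta} and
\begin{equation}\label{eq:delta2}
\delta_{k+1}\le2^{-(k+1)}\min_{i\le k}\frac{\kappa_i}{2C_1}.
\end{equation}
This is possible because $C_1$, $L$ and $m_{k+1}$ do not depend on the widths. By \eqref{eq:C1} and \eqref{eq:delta2}, for every $k$,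
\begin{equation}\label{eq:tau}
\sup_{L^2}|\mathcal W-V_k|\le C_1\sum_{j>k}\delta_j\le\frac{\kappa_k}2 .
\end{equation}

With these widths Proposition~\ref{prop:W} gives item 1 of Theorem~\ref{thm:neg}. The Lipschitz bound follows from the mean value theorem along segments, \eqref{eq:growth} holds with any $\theta$ because $\nabla\mathcal W$ is bounded, and $\mathrm W=L^2$ because $\mathcal W$ is finite.

\subsection{Convergence of the minimizers}
Let $w_{\varepsilon_k}$ be any minimizer of $F_{\varepsilon_k}$ for the data $w_0=0$, $w_1=e_0$; minimizers exist by Theorem~A. Since $\int_0^\infty e^{-t/\varepsilon_k}dt=\varepsilon_k\le1$, replacing $\mathcal W$ by $V_k$ changes the functional by at most $\kappa_k/2$, by \eqref{eq:tau}. So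
\[
F^{V_k}_{\varepsilon_k}(w_{\varepsilon_k})\le F_{\varepsilon_k}(w_{\varepsilon_k})+\frac{\kappa_k}2\le F_{\varepsilon_k}(\bar u_k)+\frac{\kappa_k}2\le F^{V_k}_{\varepsilon_k}(\bar u_k)+\kappa_k .
\]
By Lemma~\ref{lem:lip}(i), $h_k=w_{\varepsilon_k}-\bar u_k$ satisfies $\int_0^\infty e^{-t/\varepsilon_k}|h_k''|^2dt\le4\varepsilon_k^{-2}\kappa_k=e^{-k/\varepsilon_k}k^{-5}$, hence $\int_0^k|h_k''|^2dt\le k^{-5}$. By Cauchy--Schwarz, for $0\le t\le k$,
\[
|h_k'(t)|\le\int_0^t|h_k''|\le k^{1/2}k^{-5/2}=k^{-2},\qquad |h_k(t)|\le\int_0^t(t-s)|h_k''(s)|\,ds\le k^{3/2}k^{-5/2}=\frac1k .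
\]
Together with \eqref{eq:barclose},
\begin{equation}\label{eq:close}
|w_{\varepsilon_k}(t)-\gamma_k(t)|\le\frac2k\qquad(0\le t\le k),
\end{equation}
and by the last statement in Lemma~\ref{lem:lip}(i), $|w_{\varepsilon_k}'(t)|\le2+C_1t$ for $0\le t\le k$.

Let $k_i\to\infty$ with $\lambda_{k_i}\to\lambda$. Since $t_k\to0$, $u_k\to e_1$, and $(t,\lambda)\mapsto(Y_\lambda(t),X_\lambda(t))$ is continuous, hence uniformly continuous on compact sets, $\gamma_{k_i}\to w^\lambda$ in $C([0,T];L^2)$ for every $T$. By \eqref{eq:close}, $w_{\varepsilon_{k_i}}\to w^\lambda$ strongly in $C([0,T];L^2)$. As $(w_{\varepsilon_{k_i}})_{k_i\ge T}$ is bounded in $H^1((0,T);L^2)$, it also converges weakly in that space to $w^\lambda$, so $w^\lambda$ is a limit function. Since $(\lambda_k)$ is dense in $[1,2]$, every neighborhood of a given $\lambda\in[1,2]$ contains $\lambda_k$ for infinitely many $k$, so every $\lambda\in[1,2]$ is the limit of some subsequence $\lambda_{k_i}$. Conversely, given a subsequence of $(\varepsilon_k)$ along which minimizers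 converge weakly in $H^1((0,T);L^2)$ for all $T$, pass to a further one along which $\lambda_k$ converges, to $\lambda$ say; then the limit is $w^\lambda$. This proves item 3.

\subsection{The limits are not solutions}
The initial data, the unit speed and the pairwise distinctness of the $w^\lambda$ were noted in Section~\ref{sec:constr}, and they are smooth because $Y_\lambda$ and $f$ are. Since $w^\lambda(t)\in\Gamma$ for all $t\ge0$, Proposition~\ref{prop:W}(ii) gives $\mathcal W(w^\lambda(t))=1$ and $\nabla\mathcal W(w^\lambda(t))=0$. In particular $\mathcal E(t)=\frac12+1=\mathcal E(0)$. So the right-hand side of \eqref{eq:weak} vanishes for every test function. The left-hand side does not: the set $\{t>0:0<Y_\lambda(t)<1\}$ is a nonempty open interval. Let $0\le\eta\in C_0^\infty((0,\infty))$ be supported in it, $\eta\not\equiv0$, and take $\varphi(t,x)=\eta(t)e_0(x)$. By \eqref{eq:accel},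
\[
\int_0^\infty(w^\lambda,\varphi'')\,dt=\int_0^\infty Y_\lambda\,\eta''\,dt=\int_0^\infty Y_\lambda''\,\eta\,dt=-\int_0^\infty\lambda f'(Y_\lambda)\,a_\lambda(Y_\lambda)\,\eta\,dt<0,
\]
because $f'$ and $a_\lambda$ are positive on $(0,1)$. In particular $(w^\lambda)''\not\equiv0$. This proves item 2 and completes the proof of Theorem~\ref{thm:neg}. \qed

\begin{remark}[Condition (C) fails under strong convergence]\label{rem:Cfails}
Let $\lambda_{k_i}\to\lambda$ and fix $t$ with $0<Y_\lambda(t)<1$. For $k=k_i$ large, $0<Y_{\lambda_k}(t-t_k)<1$ and thus $\gamma_k(t)\in S_k$, so $\gamma_k(t)$ lies in no other tube and, by Lemma~\ref{lem:sep}(iii), not in $\Gamma$. Hence $\mathcal W(\gamma_k(t))=1=\mathcal W(w^\lambda(t))$ and $\nabla\mathcal W(\gamma_k(t))=-\nabla R_k(\gamma_k(t))=-\gamma_k''(t)$. Along $k=k_i$ we have $\gamma_k(t)\to w^\lambda(t)$ strongly, but $(\nabla\mathcal W(\gamma_k(t)),e_0)\to-Y_\lambda''(t)>0=(\nabla\mathcal W(w^\lambda(t)),e_0)$.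
\end{remark}

\begin{remark}[Examples with $\mathrm W\ne L^2$]
For an integer $m\ge1$ let $\mathcal W^+(v)=\mathcal W(v)+\frac12\|(I-P)v\|_{H^m}^2$, with value $+\infty$ if $(I-P)v\notin H^m$. Since $E\subset C_0^\infty$, the finite-rank projection $P$ is bounded from $L^2$ to $H^m$. So $\mathcal W^+$ is finite exactly on $\mathrm W=H^m(\mathbb R^n)$, and $\|v\|_{\mathrm W}=|v|+\|(I-P)v\|_{H^m}$ is an equivalent norm there. $\mathcal W^+$ is weakly lower semicontinuous, because $\mathcal W$ is weakly continuous and the $H^m$ norm is weakly lower semicontinuous in $L^2$, and from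
\[
\langle\nabla\mathcal W^+(v),h\rangle=(\nabla\mathcal W(v),h)+\big((I-P)v,(I-P)h\big)_{H^m}
\]
we get $\|\nabla\mathcal W^+(v)\|_{\mathrm W'}\le C_1+(2\mathcal W^+(v))^{1/2}$. So (H) holds with $\theta=\frac12$. Since $\mathcal W(v)=\mathcal W(Pv)$ and the data lie in $E$, replacing a competitor $u$ of finite energy by $Pu$ lowers the functional, for $\mathcal W$ as well as for $\mathcal W^+$, by at least $\int_0^\infty e^{-t/\varepsilon}\frac{\varepsilon^2}2|(I-P)u''|^2dt$. Hence minimizers of both functionals satisfy $(I-P)u''=0$, so $(I-P)u=0$; on such $u$ the two functionals agree. The minimizers coincide, and so do the limits. As $\nabla\mathcal W^+(w^\lambda)=\nabla\mathcal W(w^\lambda)=0$, the $w^\lambda$ are counterexamples for $\mathcal W^+$ too.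
\end{remark}

\section{A sufficient condition: proof of Theorem~\ref{thm:pos}}\label{sec:pos}

In this section $C$ denotes constants, changing from line to line, that do not depend on $\varepsilon\in(0,1)$. The plan is to derive the weak Euler--Lagrange equation and pass to the limit using (C). Since (C) concerns sequences with $\mathcal W$ bounded, we need a bound on $\int_0^T\mathcal W(w_\varepsilon)\,dt$ uniform in $\varepsilon$. Comparing $F_\varepsilon(w_\varepsilon)$ with the energy of a competitor controls $\mathcal W(w_\varepsilon)$ only with the weight $e^{-t/\varepsilon}$, that is, on times of order $\varepsilon$. Reparametrizing time in the minimizer (inner variations) propagates the bound.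

\subsection{Growth along segments}
Let $v,h\in\mathrm W$ and $g(\sigma)=\mathcal W(v+\sigma h)$. By \eqref{eq:growth}, $|g'|\le C\|h\|_{\mathrm W}(1+g^\theta)\le2C\|h\|_{\mathrm W}(1+g)^\theta$, so $|((1+g)^{1-\theta})'|\le2C\|h\|_{\mathrm W}$ and, by the mean value theorem,
\begin{equation}\label{eq:segment}
\big(1+\mathcal W(v+\sigma h)\big)^{1-\theta}\le\big(1+\mathcal W(v)\big)^{1-\theta}+C|\sigma|\,\|h\|_{\mathrm W}.
\end{equation}

\subsection{Energy bound}

\begin{lemma}\label{lem:energy}
Under (H), $\int_0^T\mathcal W(w_\varepsilon)\,dt\le C(T+2)$ for all $T>0$ and $\varepsilon\in(0,1)$, with $C$ independent of $T$ and $\varepsilon$.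
\end{lemma}

\begin{proof}
Rescale: $v(s)=w_\varepsilon(\varepsilon s)$, and put
\[
D=\frac{|v''|^2}{2\varepsilon^2},\qquad K=\frac{|v'|^2}{2\varepsilon^2},\qquad \mathcal L=D+\mathcal W(v),\qquad J(v)=\int_0^\infty e^{-s}\mathcal L\,ds .
\]
Then $F_\varepsilon(w_\varepsilon)=\varepsilon J(v)$, and $v$ minimizes $J$ subject to $v(0)=w_0$, $v'(0)=\varepsilon w_1$. Comparing with $w_0+\varepsilon sw_1$, for which $D=0$, and using \eqref{eq:segment},
\[
J(v)\le\int_0^\infty e^{-s}\Big[(1+\mathcal W(w_0))^{1-\theta}+Cs\|w_1\|_{\mathrm W}\Big]^{1/(1-\theta)}ds\le C .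
\]
Lemma~\ref{lem:hardy} (with $\varepsilon=1$) applied to $v'-v'(0)$ gives $\int_0^\infty e^{-s}K\,ds<\infty$. Since $|K'|=|(v',v'')|/\varepsilon^2\le K+D$, also $e^{-s}|K'|\in L^1(0,\infty)$.

\emph{Inner variations.} Let $g\in C^1([0,\infty))$ be bounded with $g'$ bounded and Lipschitz and $g(0)=g'(0)=0$. For $|\tau|$ small, $\psi(s)=s-\tau g(s)$ is a bi-Lipschitz $C^{1,1}$ diffeomorphism of $[0,\infty)$. The function $\tilde v=v\circ\psi^{-1}$ lies in $H^2_{loc}$ and has the same initial data, because $\psi(0)=0$ and $\psi'(0)=1$. Differentiating $\tilde v(\psi(s))=v(s)$ twice gives $\tilde v''(\psi)=v''/\psi'^2-v'\psi''/\psi'^3$, and substituting $\psi(s)$ for the integration variable,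
\[
J(\tilde v)=\int_0^\infty e^{-\psi}\psi'\Big(\frac1{2\varepsilon^2}\Big|\frac{v''}{\psi'^2}-\frac{v'\psi''}{\psi'^3}\Big|^2+\mathcal W(v)\Big)\,ds .
\]
The integrand and its derivative in $\tau$ are bounded by a constant depending on $g$ times $e^{-s}(\mathcal L+K)$, so we may differentiate under the integral. At $\tau=0$ the derivative of $e^{-\psi}\psi'$ is $e^{-s}(g-g')$, and that of $v''/\psi'^2-v'\psi''/\psi'^3$ is $2g'v''+g''v'$. Since $\tau=0$ is a minimum,
\begin{equation}\label{eq:inner}
\int_0^\infty e^{-s}\big[(g-g')\mathcal L+4g'D+g''K'\big]\,ds=0 .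
\end{equation}

\emph{The identity for $K'$.} We would like to take $g(s)=(s-t)_+$, which is neither bounded nor $C^1$, so we approximate it. Fix $t>0$, $\eta\in(0,1)$ and $R>t+\eta$. Let $g(0)=0$, and let $g'$ be $0$ on $[0,t]$, increase linearly to $1$ on $[t,t+\eta]$, be $1$ on $[t+\eta,R]$, decrease linearly to $0$ on $[R,R+1]$, and be $0$ afterwards. Let $R\to\infty$ in \eqref{eq:inner}. The terms with $g'$ converge by dominated convergence. On $(R,R+1)$ we have $|g''|=1$, and the contribution of $g''K'$ there tends to $0$ because $e^{-s}|K'|\in L^1$. The term with $g\mathcal L$ converges by monotone convergence, since $g$ increases with $R$. By \eqref{eq:inner} and the convergence of the other terms its limit is finite, which shows $\int_0^\infty e^{-s}s\mathcal L\,ds<\infty$. Now let $\eta\to0$. Here $\frac1\eta\int_t^{t+\eta}e^{-s}K'\,ds\to e^{-t}K'(t)$ for a.e.\ $t$, and the other terms converge by dominated convergence. Multiplying by $e^t$, for a.e.\ $t>0$,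
\begin{equation}\label{eq:Kprime}
K'(t)=A(t)-B(t)-4\int_t^\infty e^{t-s}D\,ds,
\end{equation}
where
\[
A(t)=\int_t^\infty e^{t-s}\mathcal L\,ds,\qquad B(t)=\int_t^\infty e^{t-s}(s-t)\mathcal L\,ds .
\]
Since $B'=B-A$, \eqref{eq:Kprime} gives $(K+B)'\le0$ a.e. As $K+B$ is locally absolutely continuous on $[0,\infty)$, it is nonincreasing.

\emph{Conclusion.} On $[0,1]$ we have $A\le e\,J(v)\le C$ and
\[
K\le\frac1{\varepsilon^2}\Big(|v'(0)|^2+\int_0^1|v''|^2ds\Big)\le|w_1|^2+2e\,J(v)\le C .
\]
Integrating \eqref{eq:Kprime} over $(0,1)$, $\int_0^1B\,ds\le\int_0^1A\,ds+K(0)\le C$, so $B(t_0)\le C$ for some $t_0\in[0,1]$. By monotonicity $B(t)\le K(t_0)+B(t_0)\le C$ for $t\ge1$. On $[t+1,t+2]$ we have $e^{t-s}(s-t)\ge e^{-2}$, hence $\int_{t+1}^{t+2}\mathcal L\,ds\le e^2B(t)\le C$ for $t\ge1$, while $\int_0^2\mathcal L\,ds\le e^2J(v)\le C$. Summing, $\int_0^N\mathcal W(v)\,ds\le C(N+2)$ for all $N>0$, and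
\[
\int_0^T\mathcal W(w_\varepsilon)\,dt=\varepsilon\int_0^{T/\varepsilon}\mathcal W(v)\,ds\le C(T+2). \qedhere
\]
\end{proof}

\subsection{The weak Euler--Lagrange equation}
Let $\varphi\in C_0^\infty((0,\infty)\times\mathbb R^n)$. All $\varphi(t)$ have support in one compact set and depend continuously on $t$ in $C_0^\infty$. By continuity of $C_0^\infty\hookrightarrow\mathrm W$, $M:=\sup_t\|\varphi(t)\|_{\mathrm W}<\infty$. To remove the weight, vary in the direction $\chi=e^{t/\varepsilon}\varphi$. For a.e.\ $t$ we have $w_\varepsilon(t)\in\mathrm W$, and by \eqref{eq:growth} and \eqref{eq:segment}, for $|\sigma|\le1$,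
\[
\Big|\frac{d}{d\sigma}\mathcal W(w_\varepsilon+\sigma\chi)\Big|\le C_{\varepsilon,\varphi}\big(1+\mathcal W(w_\varepsilon)\big),
\]
and the left-hand side vanishes outside the compact time support of $\varphi$. So we may differentiate $F_\varepsilon(w_\varepsilon+\sigma\chi)$ at $\sigma=0$ under the integral. The function $t\mapsto\langle\nabla\mathcal W(w_\varepsilon(t)),\chi(t)\rangle$ is measurable as a limit of difference quotients, because $\mathcal W$ is lower semicontinuous, hence Borel, on $L^2$. Since $\varepsilon^2e^{-t/\varepsilon}\chi''=\varepsilon^2\varphi''+2\varepsilon\varphi'+\varphi$, minimality gives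
\[
\int_0^\infty(w_\varepsilon'',\varepsilon^2\varphi''+2\varepsilon\varphi'+\varphi)\,dt+\int_0^\infty\langle\nabla\mathcal W(w_\varepsilon),\varphi\rangle\,dt=0,
\]
and after two integrations by parts
\begin{equation}\label{eq:EL}
\int_0^\infty(w_\varepsilon,\varepsilon^2\varphi''''+2\varepsilon\varphi'''+\varphi'')\,dt+\int_0^\infty\langle\nabla\mathcal W(w_\varepsilon),\varphi\rangle\,dt=0 .
\end{equation}

\subsection{Passage to the limit}
Let $w$ be a limit function and choose $T$ with $\operatorname{supp}\varphi\subset(0,T)\times\mathbb R^n$. Then $w_k=w_{\varepsilon_k}\rightharpoonup w$ in $H^1((0,T);L^2)$ for some sequence $\varepsilon_k\downarrow0$. The first integral in \eqref{eq:EL} tends to $\int_0^\infty(w,\varphi'')\,dt$. It remains to show $\int_0^Tq_k\,dt\to\int_0^Tq\,dt$ for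
\[
q_k=\langle\nabla\mathcal W(w_k),\varphi\rangle,\qquad q=\langle\nabla\mathcal W(w),\varphi\rangle .
\]
Evaluation at $t\in[0,T]$ is linear and continuous from $H^1((0,T);L^2)$ to $L^2$, so $w_k(t)\rightharpoonup w(t)$ for every $t$. By Lemma~\ref{lem:energy}, lower semicontinuity and Fatou's lemma, with a constant $C_T$ independent of $k$,
\[
\int_0^T\mathcal W(w_k)\,dt\le C_T,\qquad\int_0^T\mathcal W(w)\,dt\le C_T .
\]
By \eqref{eq:growth}, with the constant $C$ there, $|q_k|\le CM(1+\mathcal W(w_k)^\theta)$ and $|q|\le CM(1+\mathcal W(w)^\theta)\in L^1(0,T)$; $q$ is measurable for the same reason as before.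

Condition (C) applies only at times where $\mathcal W(w_k(t))$ stays bounded. For $R>0$ let $G_k=\{t\in(0,T):\mathcal W(w_k(t))\le R\}$ and $G_k^c=(0,T)\setminus G_k$, so $|G_k^c|\le C_T/R$. By H\"older's inequality,
\[
\int_{G_k^c}(|q_k|+|q|)\,dt\le2CM\big(|G_k^c|+|G_k^c|^{1-\theta}C_T^\theta\big)\le\omega(R):=2CM\,C_T\big(R^{-1}+R^{\theta-1}\big),
\]
and $\omega(R)\to0$ as $R\to\infty$ because $\theta<1$. On the good sets, $(q_k-q)1_{G_k}\to0$ for a.e.\ $t$: this is trivial if $t\in G_k$ for only finitely many $k$, and otherwise it is (C) with $\eta=\varphi(t)$, applied along the indices with $t\in G_k$. These functions are dominated by $CM(1+R^\theta)+|q|\in L^1(0,T)$, so their integrals tend to $0$. Hence $\limsup_k\big|\int_0^T(q_k-q)\,dt\big|\le\omega(R)$ for every $R$, so $\int_0^Tq_k\,dt\to\int_0^Tq\,dt$. Now \eqref{eq:EL} yields \eqref{eq:weak}, which proves Theorem~\ref{thm:pos}. \qed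

\begin{remark}[The class \eqref{eq:class}]\label{rem:class}
Functionals of the form \eqref{eq:class} satisfy (C). Let $v_j\rightharpoonup v$ in $L^2$ with $\mathcal W(v_j)$ bounded; then $(v_j)$ is bounded in $H^m$. The quadratic part of $\langle\nabla\mathcal W(v_j),\eta\rangle$ is $(v_j,(-\Delta)^m\eta)$, with $(-\Delta)^m\eta\in L^2$, and converges by weak convergence. For each $k<m$ with $\mu_k>0$ put $p=p_k$; the corresponding term is $\mu_k\int|\nabla^kv_j|^{p-2}\nabla^kv_j\cdot\nabla^k\eta\,dx$. By the compact embedding of $H^m$ into $H^k$ on bounded sets, $\nabla^kv_j\to\nabla^kv$ a.e.\ along a subsequence. So $|\nabla^kv_j|^{p-2}\nabla^kv_j$ converges a.e.\ to $|\nabla^kv|^{p-2}\nabla^kv$ and is bounded in $L^{p/(p-1)}$, hence converges weakly there to its a.e.\ limit; pair with $\nabla^k\eta\in L^p$. The limit does not depend on the subsequence, so the whole sequence converges.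
\end{remark}

\begin{thebibliography}{9}
\bibitem{Tentarelli} Lorenzo Tentarelli, \emph{On the extensions of the De Giorgi approach to nonlinear hyperbolic equations}, arXiv:1804.02034 (2018).
\end{thebibliography}

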